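\title{The essential dimension of linked sequences of cyclic algebras in characteristic $p$}

\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $p$. We show that the functor of length $n$ sequences of linked cyclic algebras of degree $p$ over fields containing $k$ has essential dimension and essential $p$-dimension equal to $n+1$, for every prime $p$ and every $n\ge 1$. This answers a question of Chapman and McKinnie. The proof takes place over an iterated Laurent series field. A computation with commutators in totally ramified division algebras controls the values of the slots in every linked presentation of the given algebras, and a $p$-basis argument then excludes descent to a field of transcendence degree at most $n$. We also compute the essential dimension of all monomial sequences, extend the result to arbitrary base fields of characteristic $p$, and treat the essential $q$-dimension for primes $q\ne p$.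
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Fix a prime number $p$ and an algebraically closed field $k$ of characteristic $p$, and let $\mathrm{Fields}_k$ be the category of fields containing $k$. Let $\mathcal F$ be a covariant functor from $\mathrm{Fields}_k$ to sets. For $K\subseteq L$ and $A\in\mathcal F(K)$ we write $A_L$ for the image of $A$ in $\mathcal F(L)$, and we say that $A\in\mathcal F(K)$ \emph{descends} to a field $E$ with $k\subseteq E\subseteq K$ if $A=B_K$ for some $B\in\mathcal F(E)$. The \emph{essential dimension} $\operatorname{ed}(A)$ is the least value of $\operatorname{tr.deg}(E/k)$ over the fields $E$ to which $A$ descends. It is the number of algebraically independent parameters needed to write $A$ down. The \emph{essential $p$-dimension} $\operatorname{ed}_p(A)$ is the minimum of $\operatorname{ed}(A_L)$ over all finite extensions $L/K$ of degree prime to $p$. It counts the parameters that cannot be removed by passing to such an extension, and $\operatorname{ed}_p(A)\le\operatorname{ed}(A)$ because $L=K$ is allowed. Finally, $\operatorname{ed}(\mathcal F)$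 and $\operatorname{ed}_p(\mathcal F)$ are the suprema of $\operatorname{ed}(A)$ and $\operatorname{ed}_p(A)$ over all $K$ and all $A\in\mathcal F(K)$.

For a field $F$ of characteristic $p$, $\omega\in F$ and $\beta\in F^\times$, the \emph{cyclic algebra} $[\omega,\beta)_F$ is the $F$-algebra generated by $u$ and $y$ subject to
\begin{equation}\label{eq:relations}
u^p-u=\omega,\qquad yuy^{-1}=u+1,\qquad y^p=\beta .
\end{equation}
It is a central simple algebra of degree $p$. Cyclic algebras are \emph{linked} if they can be written with a common first slot. For $n\ge1$, let $\operatorname{LCA}_{p,n}$ be the functor that sends a field $F\supseteq k$ to the set of sequences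
\[
\big([\omega,\beta_1)_F,\ [\omega,\beta_2)_F,\ \dots,\ [\omega,\beta_n)_F\big),\qquad \omega\in F,\quad \beta_1,\dots,\beta_n\in F^\times,
\]
each algebra taken up to isomorphism, and that sends an inclusion of fields to extension of scalars. An element of $\operatorname{LCA}_{p,n}(F)$ records only $n$ isomorphism classes; the elements $\omega,\beta_1,\dots,\beta_n$ are not part of the data.

A sequence as above descends to $k(\omega,\beta_1,\dots,\beta_n)$, so
\begin{equation}\label{eq:upper}
\operatorname{ed}_p(A)\le\operatorname{ed}(A)\le n+1\qquad\text{for every }A\in\operatorname{LCA}_{p,n}(F).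
\end{equation}
One expects equality when the $n+1$ slots are independent variables, but a count of slots proves nothing, because the slots are far from unique. For instance, the rules of Lemma~\ref{lem:rules} below show that both members of $([t_0,t_1),[t_0,t_0t_1t_2^p))$ over $k(t_0,t_1,t_2)$ are isomorphic to $[t_0,t_1)$, so two parameters suffice for this sequence. For $n=1$ the count is correct: by Tsen's theorem an algebra that descends to a finitely generated field of transcendence degree at most $1$ is split. This argument sees one algebra at a time and gives the bound $2$ for every $n$; a better bound has to control all linked presentations of the sequence, over all extensions of degree prime to $p$.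

It is known that the essential dimension and the essential $2$-dimension of $\operatorname{LCA}_{2,n}$ are both $n+1$ for every $n$, and that $\operatorname{ed}(\operatorname{LCA}_{p,2})=3$ for every prime $p$. Chapman and McKinnie \cite{CM} ask whether the essential dimension and the essential $p$-dimension of $\operatorname{LCA}_{p,n}$ equal $n+1$ for every prime $p$ and every $n$.

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:main}
For every prime $p$ and every $n\ge1$,
\[
\operatorname{ed}(\operatorname{LCA}_{p,n})=\operatorname{ed}_p(\operatorname{LCA}_{p,n})=n+1 .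
\]
\end{theorem}

The lower bound is proved over the iterated Laurent series field
\[
K=k((t_0))((t_1))\cdots((t_N)).
\]
It carries a valuation $v\colon K^\times\to\Gamma_K=\mathbb Z^{N+1}$, defined by recursion on $N$: if $f=\sum_{j\ge j_0}f_jt_N^j$ with $f_j\in k((t_0))\cdots((t_{N-1}))$ and $f_{j_0}\ne0$, then $v(f)=v(f_{j_0})+j_0\mathbf e_N$, where $\mathbf e_0,\dots,\mathbf e_N$ is the standard basis and $v$ is trivial on $k$. The group $\mathbb Z^{N+1}$ is ordered lexicographically with the last coordinate most significant: a vector is positive if its last nonzero coordinate is positive. The residue field is $k$, and $v(t^a)=a$ for $t^a=t_0^{a_0}\cdots t_N^{a_N}$. We call elements of an abelian group $\Gamma$ \emph{independent modulo $p$} if their images in $\Gamma/p\Gamma$ are linearly independent over $\mathbb F_p$.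

\begin{theorem}\label{thm:laurent}
Let $n\ge1$, $\omega\in K$ and $\beta_1,\dots,\beta_n\in K^\times$. Suppose that $v(\omega)<0$ and that $v(\omega),v(\beta_1),\dots,v(\beta_n)$ are independent modulo $p$ in $\Gamma_K$. Then $A=([\omega,\beta_1)_K,\dots,[\omega,\beta_n)_K)$ satisfies $\operatorname{ed}(A)=\operatorname{ed}_p(A)=n+1$.
\end{theorem}

Theorem~\ref{thm:main} follows from \eqref{eq:upper} and Theorem~\ref{thm:laurent} applied with $N=n$, $\omega=t_0^{-1}$ and $\beta_i=t_i$. Theorem~\ref{thm:laurent} also determines the essential dimension of every sequence whose slots are monomials.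

\begin{theorem}\label{thm:monomial}
Let $T=k(t_0,\dots,t_N)$, let $a,c_1,\dots,c_n\in\mathbb Z^{N+1}$ and $\lambda,\nu_1,\dots,\nu_n\in k^\times$, and put
\[
A=\big([\lambda t^a,\nu_1t^{c_1})_T,\dots,[\lambda t^a,\nu_nt^{c_n})_T\big).
\]
If $a=0$, then $\operatorname{ed}(A)=\operatorname{ed}_p(A)=0$. If $a=p^ha'$ with $a'\notin p\mathbb Z^{N+1}$, let $\rho$ be the dimension of the span of the images of $a',c_1,\dots,c_n$ in $\mathbb F_p^{N+1}$. Then
\[
\operatorname{ed}(A)=\operatorname{ed}_p(A)=\begin{cases}\rho&\text{if }\rho\ge2,\\ 0&\text{if }\rho=1.\end{cases}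
\]
In particular, the generic sequence $([t_0,t_1),\dots,[t_0,t_n))$ over $k(t_0,\dots,t_n)$ has $\operatorname{ed}=\operatorname{ed}_p=n+1$.
\end{theorem}

The definitions make sense over any base field, and $\operatorname{ed}_q$ is defined for any prime $q$ by using extensions of degree prime to $q$.

\begin{theorem}\label{thm:base}
Let $k_0$ be any field of characteristic $p$, and define $\operatorname{LCA}_{p,n}$ on $\mathrm{Fields}_{k_0}$. Then $\operatorname{ed}(\operatorname{LCA}_{p,n})=\operatorname{ed}_p(\operatorname{LCA}_{p,n})=n+1$. For a prime $q\ne p$, $\operatorname{ed}_q(\operatorname{LCA}_{p,n})=0$.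
\end{theorem}

\subsection{The method}

In characteristic $p$, transcendence degree can be read off from $p$-th powers: a finitely generated extension $E/k$ of transcendence degree $d$ has $[E:E^p]=p^d$. Suppose that the sequence of Theorem~\ref{thm:laurent} has a presentation $([\omega_0,b_1),\dots,[\omega_0,b_n))$ with slots in a subfield $E$. If the values of $\omega_0,b_1,\dots,b_n$ were independent modulo $p$, the $p^{n+1}$ monomials in these elements with exponents below $p$ would be linearly independent over $E^p$, and $d\ge n+1$ would follow. This independence can fail: $\omega$ may be replaced by $\omega^p$, whose value is divisible by $p$. The proof repairs the argument with two ingredients. \emph{Rigidity} (Proposition~\ref{prop:rigid}) says that for $n\ge2$ the independence does hold as soon as the value of the first slot is negative and not divisible by $p$. \emph{Reduction} (Lemma~\ref{lem:reduce}) says that the first slot can always be brought into this form, and that this can be done using a $p$-basis of a given subfield. If $d\le n$, then $b_1,\dots,b_n$ turn out to form a $p$-basis of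 $E$, and reducing $\omega_0$ with respect to it produces a first slot whose value depends on the values of the $b_i$ modulo $p$, against rigidity.

Section~\ref{sec:prelim} collects the standard facts. Section~\ref{sec:example} carries out the argument by hand for $p=n=2$. Sections~\ref{sec:rigid} and~\ref{sec:reduce} prove rigidity and reduction, Section~\ref{sec:proof} proves Theorem~\ref{thm:laurent}, and Section~\ref{sec:more} proves Theorems~\ref{thm:monomial} and~\ref{thm:base}.

\section{Symbols, valuations and $p$-th powers}\label{sec:prelim}

In this section $F$ is any field of characteristic $p$. We write $\wp(x)=x^p-x$. The map $\wp$ is additive on $F$, so $\wp(F)$ is a subgroup of $F$, and $x^p\equiv x \bmod\wp(F)$. For elements $x,z$ of a ring, $[x,z]=xz-zx$ is the commutator. A finite extension of $F$ of degree prime to $p$ is separable, because the minimal polynomial of an inseparable element is a polynomial in $X^p$ and its degree divides the degree of the extension.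

\subsection{Cyclic algebras}

A central simple $F$-algebra has dimension $d^2$ for an integer $d$, its \emph{degree}, and by Wedderburn's theorem it is a matrix algebra $M_r(D)$ over a central division algebra $D$ with $d=r\deg D$. An algebra of prime degree $p$ is therefore either a division algebra or \emph{split}, that is, isomorphic to $M_p(F)$. \emph{Tsen's theorem} states that over a finitely generated extension of an algebraically closed field of transcendence degree at most $1$ every central simple algebra is split.

The algebra $[\omega,\beta)_F$ is central simple of degree $p$, with basis $u^iy^j$, $0\le i,j<p$. The second relation in \eqref{eq:relations} can be written $[y,u]=y$, and it gives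
\begin{equation}\label{eq:shift}
y^jf(u)=f(u+j)\,y^j\qquad\text{for } f\in F[X],\ j\ge0 .
\end{equation}
A central simple $F$-algebra $D$ of degree $p$ is isomorphic to $[\omega',\beta')_F$ if and only if it contains elements $u',y'$ satisfying \eqref{eq:relations} with $\omega',\beta'$ in place of $\omega,\beta$. Indeed, such elements define a homomorphism $[\omega',\beta')_F\to D$, which is injective because the source is simple, and bijective because the dimensions agree.

\begin{lemma}\label{lem:rules}
Let $\omega\in F$ and $\beta\in F^\times$.
\begin{enumerate}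
\item[(a)] $[\omega+\wp(z),\beta)_F\cong[\omega,\beta)_F$ for all $z\in F$.
\item[(b)] If $\omega\in\wp(F)$ or $\beta=1$, then $[\omega,\beta)_F$ is split.
\item[(c)] $[\omega,\beta c^p)_F\cong[\omega,\beta)_F$ for all $c\in F^\times$, and $[\omega,\beta\omega^m)_F\cong[\omega,\beta)_F$ for all $m\in\mathbb Z$ if $\omega\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The elements $u+z$ and $y$ of $[\omega,\beta)_F$ satisfy the relations of $[\omega+\wp(z),\beta)_F$.

(b) If $\omega\in\wp(F)$, we may assume $\omega=0$ by (a). Then $\prod_{i\in\mathbb F_p}(u+i)=u^p-u=0$ with all factors nonzero. If $\beta=1$, then $(y-1)^p=y^p-1=0$ with $y\ne1$. In both cases the algebra has zero divisors, so it is not a division algebra, so it is split.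

(c) For the first claim replace $y$ by $cy$. For the second, $u$ is invertible because $u(u^{p-1}-1)=\omega\ne0$. Conjugation by $u^my$ sends $u$ to $u+1$, and $(u^my)^p=\big(\prod_{i\in\mathbb F_p}(u+i)\big)^my^p=\omega^m\beta$.
\end{proof}

A linked sequence all of whose members are split equals $([0,1),\dots,[0,1))$. It descends to the base field and has essential dimension $0$.

\subsection{Valuations}

A \emph{valuation} on a division ring $D$ is a map $v\colon D\to\Delta\cup\{\infty\}$, with $\Delta$ a totally ordered abelian group, such that $v(x)=\infty$ only for $x=0$, $v(xx')=v(x)+v(x')$, and $v(x+x')\ge\min(v(x),v(x'))$. For a subfield $M\subseteq D$ we put $\Gamma_M=v(M^\times)$, and $\Gamma_D=v(D^\times)$. Ordered groups are torsion free, so roots of unity, in particular the elements of $\mathbb F_p^\times$, have value $0$. The order on $\Delta$ extends uniquely to $\Delta\otimes\mathbb Q$, and a valuation on a field with value group $\Gamma$ extends to an algebraic closure with values in $\Gamma\otimes\mathbb Q$. All computations of values in this paper rest on the following lemma.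

\begin{lemma}\label{lem:values}
Let $v$ be a valuation on a division ring $D$ of characteristic $p$.
\begin{enumerate}
\item[(a)] If $v(x_1)<v(x_j)$ for $j=2,\dots,s$, then $v(x_1+\dots+x_s)=v(x_1)$.
\item[(b)] Let $M\subseteq D$ be a subfield, $\Lambda$ a subgroup of the value group containing $\Gamma_M$, and $x_1,\dots,x_s\in D^\times$ elements whose values lie in pairwise distinct cosets of $\Lambda$. Then $v(\sum_jm_jx_j)=\min_jv(m_jx_j)$ for all $m_j\in M$. In particular the $x_j$ are left linearly independent over $M$, and the value of a nonzero sum $\sum_jm_jx_j$ lies in $v(x_j)+\Lambda$ for some $j$ with $m_j\ne0$.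
\item[(c)] If $v(x^p-x)<0$, then $v(x)=v(x^p-x)/p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x=\sum_jx_j$. Then $v(x)\ge v(x_1)$, and $v(x)>v(x_1)$ would give $v(x_1)=v(x-x_2-\dots-x_s)>v(x_1)$. Only the inequality for sums and $v(-x)=v(x)$ are used.

(b) The nonzero terms $m_jx_j$ have values in the distinct cosets $v(x_j)+\Lambda$, so the minimum is attained once and (a) applies.

(c) If $v(x)\ge0$, then $v(x^p-x)\ge0$. So $v(x)<0$, hence $v(x^p)=pv(x)<v(x)$, and (a) gives $v(x^p-x)=pv(x)$.
\end{proof}

A valued field is \emph{henselian} if the valuation extends uniquely to every algebraic extension. Equivalently, Hensel's lemma holds: if $f$ is a polynomial over the valuation ring whose reduction has a simple root in the residue field, then $f$ has a root in the field. An algebraic extension of a henselian field is henselian, and a complete discretely valued field is henselian.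

\subsection{The degree $[F:F^p]$}

\begin{lemma}\label{lem:pdegree}
\begin{enumerate}
\item[(a)] If $F'/F$ is finite and $[F:F^p]<\infty$, then $[F':F'^p]=[F:F^p]$.
\item[(b)] If $E/k$ is finitely generated of transcendence degree $d$, then $[E:E^p]=p^d$.
\item[(c)] If $[F:F^p]<\infty$, then $[F((t)):F((t))^p]=p\,[F:F^p]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The Frobenius map gives $[F'^p:F^p]=[F':F]$. Now compare $[F':F^p]=[F':F][F:F^p]$ with $[F':F^p]=[F':F'^p][F'^p:F^p]$.

(b) $E$ is a finite extension of a rational function field $E_0=k(z_1,\dots,z_d)$. Since $k$ is perfect, $E_0^p=k(z_1^p,\dots,z_d^p)$, which has index $p^d$ in $E_0$. Apply (a).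

(c) We have $F((t))^p=F^p((t^p))$. The elements $1,t,\dots,t^{p-1}$ form a basis of $F((t))$ over $F((t^p))$, and a finite basis of $F$ over $F^p$, used coefficient by coefficient, is a basis of $F((t^p))$ over $F^p((t^p))$.
\end{proof}

\section{The case $p=2$, $n=2$}\label{sec:example}

The whole argument is visible for two quaternion algebras. Nothing in later sections depends on this one. Let $p=2$, $K=k((t_0))((t_1))((t_2))$, $\Gamma=\mathbb Z^3$ and $D_i=[t_0^{-1},t_i)_K$ for $i=1,2$. We show that $(D_1,D_2)$ does not descend to a subfield $E\subseteq K$ of transcendence degree at most $2$, taking two facts for granted. First, $v$ extends to a valuation on $D_i$ with $v(u)=-\mathbf e_0/2$ and $v(y)=\mathbf e_i/2$, and the value of $a_0+a_1u+a_2y+a_3uy$ is the least value of its four terms (Lemma~\ref{lem:valD}). Second, the reduction process described below terminates (Lemma~\ref{lem:reduce}).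

\subsection*{Rigidity}
Suppose $D_i\cong[\omega',b_i)_K$ for $i=1,2$, where $\gamma'=v(\omega')$ is negative and not in $2\Gamma$. Let $u',y'\in D_i$ be the corresponding generators. By Lemma~\ref{lem:values}(c), $v(u')=\gamma'/2$, and this is a value of an element of $D_i$. So modulo $2\Gamma$ the vector $\gamma'$ is one of $\mathbf e_0,\mathbf e_1,\mathbf e_0+\mathbf e_1$ and also one of $\mathbf e_0,\mathbf e_2,\mathbf e_0+\mathbf e_2$. Hence $\gamma'\equiv\mathbf e_0$; this is where the second algebra is used. It follows that in $u'=a_0+a_1u+a_2y+a_3uy$ the term of least value is $a_1u$.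

From $[y,u]=y$ we get $[y,uy]=y^2=t_i$, so $[y,u']=a_1y+a_3t_i$. The first term dominates, since
\[
v(a_3t_i)=v(a_3uy)+v(y)-v(u)>v(a_1u)+v(y)-v(u)=v(a_1y).
\]
Let $M=K[u']$, a quadratic field extension with $\Gamma_M=\Gamma+\mathbb Z\,\mathbf e_0/2$. As $v(y)\notin\Gamma_M$, we have $D_i=M\oplus My$. Write $y'=m_0+m_1y$; then $v(y')=\min(v(m_0),v(m_1y))$. The relation $[y',u']=y'$ does not see $m_0$:
\[
y'=[y',u']=m_1[y,u'],\qquad\text{so}\qquad v(y')=v(m_1y)+v(a_1).
\]
The right side lies in $\mathbf e_i/2+\Gamma_M$, so $v(y')\ne v(m_0)$ and $v(y')=v(m_1y)$. Therefore $v(a_1)=0$, which means $v(u')=v(u)$. We have shown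
\begin{equation}\label{eq:example}
v(\omega')=-\mathbf e_0,\qquad v(b_i)=2v(y')\in\mathbf e_i+\mathbb Z\mathbf e_0+2\Gamma .
\end{equation}

\subsection*{Descent}
Suppose $D_i\cong[\omega_0,b_i)_K$ with $\omega_0,b_1,b_2$ in a field $E$ of transcendence degree at most $2$. We may take $E=k(\omega_0,b_1,b_2)$, so that $[E:E^2]\le4$. The value of $\omega_0$ may lie in $2\Gamma$, so \eqref{eq:example} does not apply directly. Expand $\omega_0$ in the basis of $K$ over $K^2$ given by the eight monomials $t^I$, $I\in\{0,1\}^3$. The coefficient of $1$ is a square $g^2$. Replace it by $g$, which changes $\omega_0$ by an element of $\wp(K)$, expand $g$ in turn, and repeat. For example, $t_0^{-4}+t_0^{-3}$ becomes $t_0^{-2}+t_0^{-3}$ and then $t_0^{-1}+t_0^{-3}$. Each step roughly halves the value of the square part, and once this value is nonnegative the square part lies in $\wp(K)$ by Hensel's lemma. What remains is an element $R\equiv\omega_0\bmod\wp(K)$ whose value is not in $2\Gamma$ and is negative, because $D_i$ is not split. Now \eqref{eq:example} applies to $R,b_1,b_2$ and shows that $v(b_1),v(b_2)$ are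 independent modulo $2$. Hence $1,b_1,b_2,b_1b_2$ is a basis of $E$ over $E^2$. Repeat the reduction of $\omega_0$ with this basis of $E$. It ends with
\[
R'=c_1^2b_1+c_2^2b_2+c_3^2b_1b_2\equiv\omega_0\bmod\wp(K),\qquad c_j\in E,\qquad v(R')<0.
\]
Modulo $2\Gamma$, the value of $R'$ is one of $v(b_1),v(b_2),v(b_1)+v(b_2)$, and each of these has an odd $\mathbf e_1$- or $\mathbf e_2$-coordinate. But \eqref{eq:example} applied to $R',b_1,b_2$ gives $v(R')=-\mathbf e_0$. This is a contradiction.

\section{Totally ramified cyclic algebras and rigidity}\label{sec:rigid}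

In this section $(L,v)$ is any valued field of characteristic $p$, with value group $\Gamma$. Values lie in $\Gamma\otimes\mathbb Q$.

\subsection{The valuation on a cyclic algebra}

Let $\omega\in L$ and $\beta\in L^\times$, put $\gamma=v(\omega)$ and $\varepsilon=v(\beta)$, and assume
\begin{equation}\label{eq:hyp}
\gamma<0,\qquad \gamma,\varepsilon\text{ independent modulo }p\text{ in }\Gamma .
\end{equation}
Let $D=[\omega,\beta)_L$. If $v$ extends to $D$, then $v(u)=\gamma/p$ by Lemma~\ref{lem:values}(c) and $v(y)=\varepsilon/p$. By \eqref{eq:hyp} the $p^2$ cosets $i\gamma/p+j\varepsilon/p+\Gamma$, $0\le i,j<p$, are distinct, so Lemma~\ref{lem:values}(b) leaves only one candidate for the extension. It works.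

\begin{lemma}\label{lem:valD}
Under \eqref{eq:hyp}, $D$ is a division algebra, and
\[
v\Big(\sum_{0\le i,j<p}a_{ij}u^iy^j\Big)=\min_{i,j}\Big(v(a_{ij})+\frac{i\gamma}{p}+\frac{j\varepsilon}{p}\Big)\qquad(a_{ij}\in L)
\]
defines a valuation on $D$ extending $v$, with value group $\Gamma_D=\Gamma+\mathbb Z\frac\gamma p+\mathbb Z\frac\varepsilon p$.
\end{lemma}

\begin{proof}
We build the valuation in two stages, first on the commutative subalgebra $L[u]$. Extend $v$ to an algebraic closure of $L$ and let $\theta$ be a root of $X^p-X-\omega$. Then $v(\theta)=\gamma/p$ by Lemma~\ref{lem:values}(c). The values $i\gamma/p$, $0\le i<p$, are distinct modulo $\Gamma$, so by Lemma~\ref{lem:values}(b) the elements $1,\theta,\dots,\theta^{p-1}$ are independent over $L$. Thus $X^p-X-\omega$ is irreducible, and on the field $C=L(\theta)$ we have $v(\sum_ia_i\theta^i)=\min_i(v(a_i)+i\gamma/p)$ and $\Gamma_C=\Gamma+\mathbb Z\gamma/p$. Let $\sigma$ be the automorphism of $C/L$ with $\sigma(\theta)=\theta+1$. Since $v(\theta)<0$, we have $v(\theta+1)=v(\theta)$, and the same argument gives $v(\sum_ia_i(\theta+1)^i)=\min_i(v(a_i)+i\gamma/p)$.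 Hence $v\circ\sigma=v$ on $C$.

Identify $C$ with $L[u]\subseteq D$. Then $D=\bigoplus_{j<p}Cy^j$ with $yc=\sigma(c)y$ for $c\in C$. Put $v(\sum_jc_jy^j)=\min_j(v(c_j)+j\varepsilon/p)$, which is the formula of the lemma. The inequality $v(x+x')\ge\min(v(x),v(x'))$ holds coefficient by coefficient, and $v(-x)=v(x)$, so the conclusion of Lemma~\ref{lem:values}(a) is available for this function on $D$. By \eqref{eq:hyp}, $j\varepsilon/p\notin\Gamma_C$ for $0<j<p$, so the nonzero terms $c_jy^j$ of an element have distinct values, and exactly one of them has least value. Consider a product of nonzero elements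
\[
xx'=\Big(\sum_jc_jy^j\Big)\Big(\sum_lc'_ly^l\Big)=\sum_{j,l}c_j\sigma^j(c'_l)\,y^{j+l}.
\]
Since $v\circ\sigma=v$, the $(j,l)$ term has value $v(c_j)+v(c'_l)+(j+l)\varepsilon/p=v(c_jy^j)+v(c'_ly^l)$. This is also true when $j+l\ge p$, because then $y^{j+l}=\beta y^{j+l-p}$ and $\varepsilon+(j+l-p)\varepsilon/p=(j+l)\varepsilon/p$. The term formed from the two terms of least value has strictly smaller value than all others, so $v(xx')=v(x)+v(x')$. In particular $D$ has no zero divisors, and a finite-dimensional algebra without zero divisors is a division algebra. The description of $\Gamma_D$ is read off from the formula.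
\end{proof}

The index $[\Gamma_D:\Gamma]=p^2$ equals $\dim_LD$; one says that $D$ is \emph{totally ramified}. Every $x\in D^\times$ has a unique \emph{leading monomial} $au^iy^j$, with $a\in L^\times$ and $0\le i,j<p$, such that $x=au^iy^j+x_1$ with $v(x_1)>v(x)$. The pair $(i,j)$ is determined by the coset $v(x)+\Gamma=i\gamma/p+j\varepsilon/p+\Gamma$.

\subsection{Commutators}

The group $\Gamma_D$ remembers $\gamma$ and $\varepsilon$ only through the plane that they span in $\Gamma/p\Gamma$. To recover $\gamma$ itself we use the failure of commutativity. The relation $[y,u]=y$ says that $v([y,u])$ exceeds $v(y)+v(u)$ by $-\gamma/p>0$. The next lemma shows that this is the smallest gap that occurs in $D$, and says when it is attained.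

\begin{lemma}\label{lem:comm}
Assume \eqref{eq:hyp}. For $x,z\in D^\times$,
\[
v([x,z])\ge v(x)+v(z)-\frac\gamma p .
\]
Equality holds if the leading monomials $au^iy^j$ of $x$ and $a'u^{i'}y^{j'}$ of $z$ satisfy $ji'-ij'\not\equiv0\bmod p$.
\end{lemma}

\begin{proof}
By \eqref{eq:shift},
\[
[u^iy^j,u^{i'}y^{j'}]=\big(u^i(u+j)^{i'}-u^{i'}(u+j')^i\big)y^{j+j'}=\sum_{s\ge1}\Big(\binom{i'}{s}j^s-\binom{i}{s}j'^{\,s}\Big)u^{i+i'-s}y^{j+j'},
\]
the terms with $s=0$ having canceled. The coefficients lie in $\mathbb F_p$, so a nonzero term has value $v(u^iy^j)+v(u^{i'}y^{j'})-s\gamma/p$, which is strictly increasing in $s$ because $\gamma<0$. The coefficient for $s=1$ is $ji'-ij'$. This proves both claims when $x$ and $z$ are monomials. In general, $[x,z]$ is the sum of the commutators of the terms of $x$ with the terms of $z$, and these terms have values at least $v(x)$ and $v(z)$ respectively; the inequality follows. For the equality write $x=x_0+x_1$ and $z=z_0+z_1$ with $x_0,z_0$ the leading monomials. Then $[x_0,z_0]$ has value exactly $v(x)+v(z)-\gamma/p$, while $[x_0,z_1]$, $[x_1,z_0]$ and $[x_1,z_1]$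 are zero or have larger value by the inequality. Apply Lemma~\ref{lem:values}(a).
\end{proof}

\subsection{Rigidity of linked presentations}

Let $u',y'$ be generators of $D$ for a second presentation $[\omega',b)$ with $\gamma'=v(\omega')<0$. The relation $[y',u']=y'$ says that the pair $y',u'$ has gap $-\gamma'/p$. If the equality case of Lemma~\ref{lem:comm} applied to this pair, we would get $\gamma'=\gamma$ at once. There are two obstacles. The leading monomial of $u'$ is unknown; the linkage of two algebras will force it to be a multiple of a power of $u$. And the leading monomial of $y'$ could a priori be a multiple of a power of $u$ as well; we therefore split off from $y'$ its component in the field $L[u']$, which the commutator with $u'$ does not see.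

\begin{proposition}[Rigidity]\label{prop:rigid}
Let $n\ge2$, $\omega\in L$ and $\beta_1,\dots,\beta_n\in L^\times$. Put $\gamma=v(\omega)$ and $\varepsilon_i=v(\beta_i)$, and assume that $\gamma<0$ and that $\gamma,\varepsilon_1,\dots,\varepsilon_n$ are independent modulo $p$ in $\Gamma$. Let $\omega'\in L$ and $b_1,\dots,b_n\in L^\times$ be such that $\gamma'=v(\omega')$ satisfies $\gamma'<0$ and $\gamma'\notin p\Gamma$, and $[\omega',b_i)_L\cong[\omega,\beta_i)_L$ for $i=1,\dots,n$. Then $\gamma'=\gamma$, and $\gamma,v(b_1),\dots,v(b_n)$ are independent modulo $p$ in $\Gamma$.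
\end{proposition}

\begin{proof}
Let $D_i=[\omega,\beta_i)_L$, with generators $u,y$ and the valuation of Lemma~\ref{lem:valD}, and let $u',y'\in D_i$ satisfy $u'^p-u'=\omega'$, $[y',u']=y'$ and $y'^p=b_i$. The dependence of $u,y,u',y'$ on $i$ is suppressed. Angle brackets denote the $\mathbb F_p$-span of images in $\Gamma/p\Gamma$.

\emph{The leading monomial of $u'$.} By Lemma~\ref{lem:values}(c), $v(u')=\gamma'/p$. This lies in $\Gamma_{D_i}=\Gamma+\mathbb Z\gamma/p+\mathbb Z\varepsilon_i/p$, so the image of $\gamma'$ lies in $\langle\gamma,\varepsilon_i\rangle$ for every $i$. Since $n\ge2$, it lies in $\langle\gamma,\varepsilon_1\rangle\cap\langle\gamma,\varepsilon_2\rangle=\langle\gamma\rangle$, and it is nonzero because $\gamma'\notin p\Gamma$. Thus $\gamma'\equiv a\gamma\bmod p\Gamma$ for some $1\le a\le p-1$. Then $v(u')\equiv a\gamma/p\bmod\Gamma$, so in each $D_i$ the leading monomial of $u'$ is an $L$-multiple of $u^ay^0$.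

\emph{A basis of $D_i$ over $L[u']$.} Fix $i$. The commutative subalgebra $M=L[u']$ of the division algebra $D_i$ is a field of degree at most $p$ over $L$. The values $j\gamma'/p$ of $u'^j$, $0\le j<p$, are distinct modulo $\Gamma$, so Lemma~\ref{lem:values}(b) gives $[M:L]=p$ and $\Gamma_M=\Gamma+\mathbb Z\gamma'/p$. As $\gamma'/p\in a\gamma/p+\Gamma$ with $a$ prime to $p$, also $\Gamma_M=\Gamma+\mathbb Z\gamma/p$. The values $j\varepsilon_i/p$ of $y^j$, $0\le j<p$, are distinct modulo $\Gamma_M$. By Lemma~\ref{lem:values}(b) the elements $1,y,\dots,y^{p-1}$ are left independent over $M$, and they form a left basis of $D_i$ because $\dim_MD_i=p^2/p=p$. Write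
\[
y'=m_0+z,\qquad z=\sum_{j=1}^{p-1}m_jy^j,\qquad m_0,\dots,m_{p-1}\in M .
\]
Since $[m_0,u']=0$, we have $[z,u']=y'$, and in particular $z\ne0$. Lemma~\ref{lem:values}(b) gives $v(z)\notin\Gamma_M$ and $v(y')=\min(v(m_0),v(z))$.

\emph{Comparing gaps.} As $v(z)\notin\Gamma+\mathbb Z\gamma/p$, the leading monomial of $z$ is a multiple of $u^cy^l$ with $0<l<p$. For the pair $z,u'$ the quantity in Lemma~\ref{lem:comm} is $la-c\cdot0=la\not\equiv0\bmod p$, so
\[
v(y')=v([z,u'])=v(z)+v(u')-\frac\gamma p=v(z)+\frac{\gamma'-\gamma}{p}.
\]
Both $\gamma/p$ and $\gamma'/p$ lie in $\Gamma_M$, so $v(y')\notin\Gamma_M$. Hence $v(y')\ne v(m_0)$, so $v(y')=v(z)$, and therefore $\gamma'=\gamma$.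

\emph{The second slots.} We have $v(b_i)=pv(y')$ with $v(y')\in\Gamma_{D_i}\setminus\Gamma_M$. So $v(b_i)\equiv r_i\gamma+s_i\varepsilon_i\bmod p\Gamma$ for integers $r_i,s_i$ with $p\nmid s_i$. Thus $\gamma,v(b_1),\dots,v(b_n)$ span the same $(n+1)$-dimensional subspace of $\Gamma/p\Gamma$ as $\gamma,\varepsilon_1,\dots,\varepsilon_n$, and they are independent modulo $p$.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $\gamma'\notin p\Gamma$ cannot be dropped: by Lemma~\ref{lem:rules}(a) one may take $\omega'=\omega^p$, $b_i=\beta_i$, and then $\gamma'=p\gamma\ne\gamma$.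

The hypothesis $n\ge2$ cannot be dropped either, because $[\omega,\beta)\cong[\omega+\beta,\beta)$. To see this, put $w=u+y$, so that $ywy^{-1}=w+1$, and let $P_m(X)=X(X-1)\cdots(X-m+1)$, $P_0=1$. Then $P_m(w)=\sum_{s=0}^m\binom msP_{m-s}(u)y^s$ by induction on $m$: multiply on the right by $w-m=(u-m)+y$, and use $y^s(u-m)=(u-(m-s))y^s$, $P_{m-s}(u)(u-(m-s))=P_{m+1-s}(u)$ and Pascal's rule. For $m=p$ we have $P_p(X)=X^p-X$ and the middle binomial coefficients vanish, so $w^p-w=\omega+\beta$. Now take $\omega=t_0^{-1}$ and $\beta=t_1^{-1}$ in $k((t_0))((t_1))$. For $\omega'=\omega+\beta$ and $b=\beta$ we get $v(\omega')=v(b)=-\mathbf e_1$. This value is negative, not divisible by $p$, different from $v(\omega)$, and $v(\omega'),v(b)$ are dependent. For this reason the case $n=1$ of Theorem~\ref{thm:laurent} is proved separately.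
\end{remark}

\section{Reduction modulo $\wp$}\label{sec:reduce}

We return to $K=k((t_0))\cdots((t_N))$. Throughout this section $L/K$ is a finite extension of degree $m$ prime to $p$. The first lemma says that $L$ shares with $K$ all the properties that we use.

\begin{lemma}\label{lem:L}
\begin{enumerate}
\item[(a)] The valuation $v$ extends uniquely to $L$. The extension is henselian with residue field $k$, we have $\Gamma_L\subseteq\frac1m\mathbb Z^{N+1}$ with the lexicographic order, and $\Gamma_K/p\Gamma_K\to\Gamma_L/p\Gamma_L$ is an isomorphism.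
\item[(b)] If $a\in L$ and $v(a)\ge0$, then $a\in\wp(L)$.
\item[(c)] $[L:L^p]=p^{N+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The valuation $v$ on $K$ is the composite of the $t_N$-adic valuation with the valuation $v$ of its residue field $k((t_0))\cdots((t_{N-1}))$. By induction it is a composite of complete discrete valuations, hence henselian \cite[Cor.~4.1.4]{EP}. So it extends uniquely to $L$ and to an algebraic closure $\overline K$, and $L$ is henselian. The residue field of $L$ is algebraic over $k$, hence equal to $k$. By uniqueness, $v\circ\tau=v$ for every $K$-automorphism $\tau$ of $\overline K$. Since $L/K$ is separable, the norm of $x\in L^\times$ is the product of $m$ conjugates $\tau(x)$, so $mv(x)=v(\operatorname{Nm}_{L/K}(x))\in\Gamma_K$. Thus $\mathbb Z^{N+1}\subseteq\Gamma_L\subseteq\frac1m\mathbb Z^{N+1}$, and $\delta\in\Gamma_L$ is positive if and only if $m\delta$ is, so the order is lexicographic. If $mm'\equiv1\bmod p$, then $\delta\equiv m'(m\delta)\bmod p\Gamma_L$ with $m\delta\in\Gamma_K$, so $\Gamma_K/p\Gamma_K\to\Gamma_L/p\Gamma_L$ is surjective. Both groups are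 free of rank $N+1$, so both quotients have dimension $N+1$ over $\mathbb F_p$, and the map is bijective.

(b) The reduction of $X^p-X-a$ has a root in the algebraically closed residue field, and the root is simple because the derivative is $-1$. Apply Hensel's lemma.

(c) Since $k=k^p$, Lemma~\ref{lem:pdegree}(c) gives $[K:K^p]=p^{N+1}$ by induction, and Lemma~\ref{lem:pdegree}(a) passes this to $L$.
\end{proof}

To apply Proposition~\ref{prop:rigid} we must change a given first slot $a$ modulo $\wp(L)$ so that its value is not divisible by $p$. If $v(a)\in p\Gamma_L$ is negative, one is tempted to replace the leading term $g^p$ of $a$ by $g$ and to continue. This need not terminate: in $a=t_1^{-p}(1+t_0^p+t_0^{2p}+\cdots)$ the leading term is a $p$-th power of negative value after any finite number of such steps. A $p$-basis whose values are independent modulo $p$ lets us treat the whole $p$-th power part at once. It also lets us work inside a subfield, which gives control over the value of the result.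

\begin{lemma}[Reduction]\label{lem:reduce}
Let $F\subseteq L$ be a subfield and $x_1,\dots,x_r\in F^\times$. Assume that $v(x_1),\dots,v(x_r)$ are independent modulo $p$ in $\Gamma_L$ and that $[F:F^p]=p^r$. Then for each $a\in F$ there is $R\in F$ with $a-R\in\wp(L)$ such that either $R=0$, or
\[
v(R)<0,\qquad v(R)\notin p\Gamma_L,\qquad v(R)\in p\Gamma_L+\sum_s\mathbb Z\,v(x_s).
\]
\end{lemma}

\begin{proof}
For $I\in\{0,\dots,p-1\}^r$ put $x^I=x_1^{I_1}\cdots x_r^{I_r}$. The values $v(x^I)=\sum_sI_sv(x_s)$ lie in distinct cosets of $p\Gamma_L$, and $p\Gamma_L$ contains the values of the subfield $F^p$. By Lemma~\ref{lem:values}(b) the $p^r$ monomials $x^I$ are independent over $F^p$, so they form a basis of $F$ over $F^p$. Let $W=\bigoplus_{I\ne0}F^px^I$. Every element $f\in F$ is uniquely $f=g^p+w$ with $g\in F$ and $w\in W$. Lemma~\ref{lem:values}(b) also gives $v(f)=\min(pv(g),v(w))$, and shows that every nonzero $w\in W$ has $v(w)\notin p\Gamma_L$ and $v(w)\in p\Gamma_L+\sum_s\mathbb Zv(x_s)$.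

Decompose $a=g_0^p+w_0$ and then $g_j=g_{j+1}^p+w_{j+1}$ for $j\ge0$, and put $R_j=w_0+\dots+w_j\in W$. Since $g_j^p\equiv g_j=g_{j+1}^p+w_{j+1}\bmod\wp(F)$, induction gives
\[
a\equiv g_j^p+R_j\bmod\wp(F),\qquad pv(g_{j+1})\ge v(g_j)\qquad(j\ge0).
\]

We claim that $v(g_j)\ge0$ for some $j$. Suppose that $v(g_j)<0$ for all $j$. We show by induction on $s$ that the $s$ most significant coordinates of $v(g_j)$ vanish for all large $j$. There is nothing to prove for $s=0$. Suppose that the statement holds for some $s\le N$ and all $j\ge j_0$, and let $\kappa_j\in\frac1m\mathbb Z$ be the next coordinate of $v(g_j)$. For $j\ge j_0$ the inequalities $v(g_j)<0$ and $pv(g_{j+1})\ge v(g_j)$ give $\kappa_j\le0$ and $p\kappa_{j+1}\ge\kappa_j$. Hence $0\ge\kappa_j\ge p^{-(j-j_0)}\kappa_{j_0}$, and $\kappa_j=0$ as soon as $p^{j-j_0}>m|\kappa_{j_0}|$. For $s=N+1$ we obtain $v(g_j)=0$ for large $j$, a contradiction.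

Take $j$ with $v(g_j)\ge0$. Then $g_j^p\in\wp(L)$ by Lemma~\ref{lem:L}(b), so $a\equiv R_j\bmod\wp(L)$. If $v(R_j)\ge0$, then $R_j\in\wp(L)$ by Lemma~\ref{lem:L}(b) again, and we take $R=0$. Otherwise $R=R_j$ is a nonzero element of $W$ of negative value.
\end{proof}

\begin{remark}
The claim in the proof uses that the coordinates of $\Gamma_L$ are discrete. The lemma fails over the perfect henselian field $L'=\bigcup_jk((t^{1/p^j}))$, where for $F=L'$ and $r=0$ it would assert $L'=\wp(L')$. For $a=t^{-1}$ the process gives $g_j=t^{-1/p^{j+1}}$, whose value stays negative. And $t^{-1}\notin\wp(L')$: with $s=t^{1/p^j}$ we have $t^{-1}\equiv s^{-1}\bmod\wp(k((s)))$, and $s^{-1}\notin\wp(k((s)))$ by Lemma~\ref{lem:values}(c).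
\end{remark}

\section{Proof of Theorem~\ref{thm:laurent}}\label{sec:proof}

By \eqref{eq:upper} it suffices to show $\operatorname{ed}_p(A)\ge n+1$. Suppose $\operatorname{ed}_p(A)\le n$. Then there are a finite extension $L/K$ of degree prime to $p$, a field $E$ with $k\subseteq E\subseteq L$ and $\operatorname{tr.deg}(E/k)\le n$, and elements $\omega_0\in E$, $b_1,\dots,b_n\in E^\times$ such that
\[
[\omega_0,b_i)_L\cong D_i:=[\omega,\beta_i)_L\qquad(i=1,\dots,n).
\]
Replacing $E$ by $k(\omega_0,b_1,\dots,b_n)$, we may assume that $E/k$ is finitely generated. By Lemma~\ref{lem:L}(a), $v(\omega)<0$ and $v(\omega),v(\beta_1),\dots,v(\beta_n)$ are independent modulo $p$ in $\Gamma_L$. So each $D_i$ is a division algebra by Lemma~\ref{lem:valD}, and Lemma~\ref{lem:rules}(b) gives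
\begin{equation}\label{eq:notwp}
\omega_0\notin\wp(L).
\end{equation}

If $n=1$, then $[\omega_0,b_1)_E$ is split by Tsen's theorem, so $D_1$ is split, a contradiction. Let $n\ge2$. By Lemma~\ref{lem:pdegree}(b), $[E:E^p]\le p^n$. We want to reduce $\omega_0$ inside $E$ with respect to $b_1,\dots,b_n$, but Lemma~\ref{lem:reduce} requires the values of the $b_i$ to be independent, which we do not yet know. A first reduction, inside $L$, supplies this.

\emph{Step 1: the values $v(b_i)$ are independent modulo $p$.} The values $v(t_s)=\mathbf e_s$ are independent modulo $p$ in $\Gamma_L$ and $[L:L^p]=p^{N+1}$, by Lemma~\ref{lem:L}(a) and (c). Apply Lemma~\ref{lem:reduce} with $F=L$, $a=\omega_0$ and the elements $t_0,\dots,t_N$. We obtain $R\equiv\omega_0\bmod\wp(L)$, and $R\ne0$ by \eqref{eq:notwp}, so $v(R)<0$ and $v(R)\notin p\Gamma_L$. By Lemma~\ref{lem:rules}(a), $[R,b_i)_L\cong D_i$ for all $i$. Proposition~\ref{prop:rigid} with $\omega'=R$ shows that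
\begin{equation}\label{eq:indep}
v(\omega),v(b_1),\dots,v(b_n)\ \text{ are independent modulo $p$ in }\Gamma_L .
\end{equation}

\emph{Step 2: reduction inside $E$.} By \eqref{eq:indep} and Lemma~\ref{lem:values}(b), applied to the subfield $E^p$ and $\Lambda=p\Gamma_L$, the $p^n$ monomials $b_1^{I_1}\cdots b_n^{I_n}$ with $0\le I_s<p$ are independent over $E^p$. Hence $[E:E^p]=p^n$, and Lemma~\ref{lem:reduce} applies with $F=E$, $a=\omega_0$ and the elements $b_1,\dots,b_n$. We obtain $R'\equiv\omega_0\bmod\wp(L)$, and $R'\ne0$ by \eqref{eq:notwp}, so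
\[
v(R')<0,\qquad v(R')\notin p\Gamma_L,\qquad v(R')\in p\Gamma_L+\sum_i\mathbb Z\,v(b_i).
\]
Again $[R',b_i)_L\cong D_i$ for all $i$, and Proposition~\ref{prop:rigid} with $\omega'=R'$ gives $v(R')=v(\omega)$. So $v(\omega)\in p\Gamma_L+\sum_i\mathbb Zv(b_i)$, which contradicts \eqref{eq:indep}. This proves Theorem~\ref{thm:laurent}, and with it Theorem~\ref{thm:main}. \qed

\begin{remark}
If $v(\omega)\ge0$, then $\omega\in\wp(K)$ by Lemma~\ref{lem:L}(b), all the algebras are split and $\operatorname{ed}(A)=0$; so the hypothesis $v(\omega)<0$ is needed. Theorem~\ref{thm:monomial} shows how the essential dimension drops when the values are dependent modulo $p$. That $[L:K]$ is prime to $p$ is what preserves independence modulo $p$ in Lemma~\ref{lem:L}(a); the extension of degree $p$ generated by a root of $X^p-X-\omega$ splits all the algebras. The field $k$ is assumed algebraically closed in Tsen's theorem, in Lemma~\ref{lem:L}(a),(b), and, through perfectness, in the computations of $[E:E^p]$ and $[L:L^p]$. Theorem~\ref{thm:base} removes this assumption from the main theorem by extending the base field.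
\end{remark}

\section{Monomial sequences, other base fields and other primes}\label{sec:more}

To transfer lower bounds from $K$ to a rational function field inside it, we need to know that $\operatorname{ed}_p$ does not increase under extension of the field. The point is to move an extension of degree prime to $p$ from the small field to the large one.

\begin{lemma}\label{lem:basechange}
Let $K_0\subseteq K_1$ be fields of characteristic $p$.
\begin{enumerate}
\item[(a)] If $L_0/K_0$ is finite of degree prime to $p$, then there are a finite extension $L_1/K_1$ of degree prime to $p$ and a $K_0$-embedding $L_0\hookrightarrow L_1$.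
\item[(b)] If $k\subseteq K_0$ and $A\in\operatorname{LCA}_{p,n}(K_0)$, then $\operatorname{ed}_p(A_{K_1})\le\operatorname{ed}_p(A)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $L_0/K_0$ is separable, $L_0\otimes_{K_0}K_1$ is a finite product of field extensions of $K_1$ whose degrees add up to $[L_0:K_0]$. Some factor $L_1$ has degree prime to $p$, and $L_0\to L_0\otimes_{K_0}K_1\to L_1$ is a $K_0$-embedding.

(b) Let $L_0/K_0$ be of degree prime to $p$ with $A_{L_0}$ descending to $E\subseteq L_0$, and take $L_1$ as in (a). Then $(A_{K_1})_{L_1}=(A_{L_0})_{L_1}$ descends to the image of $E$ in $L_1$.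
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:monomial}]
If $a=0$, then the first slot is $\lambda\in k=\wp(k)$, all the algebras are split by Lemma~\ref{lem:rules}(b), and $A$ descends to $k$. Let $a=p^ha'$ with $a'\notin p\mathbb Z^{N+1}$, and put $\omega=\lambda^{1/p^h}t^{a'}$ and $\beta_i=\nu_it^{c_i}$. Then $\lambda t^a=\omega^{p^h}\equiv\omega\bmod\wp(T)$, so $A=([\omega,\beta_1)_T,\dots,[\omega,\beta_n)_T)$ by Lemma~\ref{lem:rules}(a). The image of $a'$ in $\mathbb F_p^{N+1}$ is nonzero, so after renumbering the algebras the images of $a',c_1,\dots,c_{\rho-1}$ form a basis of the span.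

\emph{Upper bound.} For each $i$ write $c_i=m_ia'+\sum_{s<\rho}m_{is}c_s+pd_i$ with integers $m_i,m_{is}$ and $d_i\in\mathbb Z^{N+1}$. Then $\beta_i=\mu_i\,\omega^{m_i}\,(t^{d_i})^p\prod_{s<\rho}\beta_s^{m_{is}}$ with $\mu_i\in k^\times$, and $\mu_i$ is a $p$-th power in $k$. Lemma~\ref{lem:rules}(c) gives $[\omega,\beta_i)_T\cong[\omega,\prod_{s<\rho}\beta_s^{m_{is}})_T$. So $A$ descends to $k(\omega,\beta_1,\dots,\beta_{\rho-1})$, and $\operatorname{ed}(A)\le\rho$. If $\rho=1$, the products are empty, every algebra is isomorphic to $[\omega,1)_T$, which is split by Lemma~\ref{lem:rules}(b), and $A$ descends to $k$.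

\emph{Lower bound for $\rho\ge2$.} Some coordinate of $a'$ is nonzero. Permute the variables so that it is the last one, and replace $t_N$ by $t_N^{-1}$ if it is positive. This acts on all exponent vectors by one automorphism of $\mathbb Z^{N+1}$, so independence modulo $p$ is preserved. In $K=k((t_0))\cdots((t_N))\supseteq T$ we now have $v(\omega)=a'<0$, and $v(\omega)=a'$, $v(\beta_s)=c_s$ for $s<\rho$ are independent modulo $p$. Let $A'\in\operatorname{LCA}_{p,\rho-1}(T)$ consist of the first $\rho-1$ algebras of $A$. If $A_L$ descends to $E$, then so does $A'_L$, by discarding the last $n-\rho+1$ algebras over $E$. Hence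
\[
\operatorname{ed}_p(A)\ge\operatorname{ed}_p(A')\ge\operatorname{ed}_p(A'_K)=\rho
\]
by Lemma~\ref{lem:basechange}(b) and Theorem~\ref{thm:laurent} with $\rho-1\ge1$ in place of $n$.

For the generic sequence, $N=n$, $a=\mathbf e_0$ and $c_i=\mathbf e_i$, so $\rho=n+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:base}]
The bound \eqref{eq:upper} holds over $k_0$ with the same proof. Let $A$ be the generic sequence $([t_0,t_1),\dots,[t_0,t_n))$ over $T_0=k_0(t_0,\dots,t_n)$. Suppose that $L_0/T_0$ is finite of degree prime to $p$ and that $A_{L_0}$ descends to a field $E$ with $k_0\subseteq E\subseteq L_0$ and $\operatorname{tr.deg}(E/k_0)\le n$. Let $\bar k$ be an algebraic closure of $k_0$ and $T_1=\bar k(t_0,\dots,t_n)$. By Lemma~\ref{lem:basechange}(a), $L_0$ embeds over $T_0$ into a finite extension $L_1/T_1$ of degree prime to $p$. If $z_1,\dots,z_d$ is a transcendence basis of $E/k_0$, then the compositum $E\bar k\subseteq L_1$ is algebraic over $\bar k(z_1,\dots,z_d)$, so $\operatorname{tr.deg}(E\bar k/\bar k)\le n$. The sequence $A_{L_1}$ descends to $E$, hence to $E\bar k$. Since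 $A_{T_1}$ is the generic sequence over $\bar k$, this contradicts Theorem~\ref{thm:monomial} for the base field $\bar k$. Therefore $\operatorname{ed}_p(A)\ge n+1$.

Let $q\ne p$ be a prime, $F\supseteq k_0$ a field and $A=([\omega,\beta_1)_F,\dots,[\omega,\beta_n)_F)$. Let $\theta$ be a root of $X^p-X-\omega$. The roots are $\theta+i$ with $i\in\mathbb F_p$, so $F(\theta)/F$ is Galois with group a subgroup of $\mathbb F_p$. Its degree is $1$ or $p$, which is prime to $q$. Over $F(\theta)$ all the algebras are split by Lemma~\ref{lem:rules}(b), so $A_{F(\theta)}$ descends to $k_0$ and $\operatorname{ed}_q(A)=0$.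
\end{proof}

\begin{thebibliography}{9}

\bibitem{CM}
Adam Chapman and Kelly McKinnie, \emph{Essential Dimension of Central Simple Algebras when the Characteristic is Bad}, arXiv:2511.14395 (2025).

\bibitem{EP}
Engler and Prestel, \emph{Valued Fields}.

\end{thebibliography}
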